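# Uniqueness sets for Bergman spaces concentrate at one boundary point

## 1. Two theorems on sequences without accumulation points in the disc

Throughout, $\mathbb D$ is the open unit disc, $\mathbb T$ the unit circle, $A$ the area measure on $\mathbb D$ normalized by $A(\mathbb D)=1$, and $D(w,\varepsilon)$ is the open disc with centre $w$ and radius $\varepsilon$. The Bergman space is
$$A^2=\Big\{f\text{ analytic on }\mathbb D:\ \|f\|^2=\int_{\mathbb D}|f|^2\,dA<\infty\Big\}.$$

**Theorem A.** Let $S$ be a sequence in $\mathbb D$ without accumulation points in $\mathbb D$, and suppose that $f=0$ is the only function in $A^2$ that vanishes on $S$ (counting multiplicities). Then there are a point $w\in\mathbb T$ and a subsequence of $S$ that converges to $w$, such that $f=0$ is the only function in $A^2$ that vanishes on this subsequence.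

The proof gives more. For $0<p<\infty$ and $\alpha>-1$ write $dA_\alpha=(1-|z|^2)^\alpha dA$ and let $A^p_\alpha$ be the space of analytic $f$ on $\mathbb D$ with $\int|f|^p\,dA_\alpha<\infty$; thus $A^2=A^2_0$. For $\gamma>0$ let $A^{-\gamma}$ be the space of analytic $f$ with $\|f\|_{-\gamma}=\sup_{z\in\mathbb D}(1-|z|^2)^\gamma|f(z)|<\infty$, and let $A^{-\infty}=\bigcup_{\gamma>0}A^{-\gamma}$.

**Theorem B.** Let $X$ be any $A^p_\alpha$ ($0<p<\infty$, $\alpha>-1$), any $A^{-\gamma}$ ($\gamma>0$), or $A^{-\infty}$. Let $S$ be a sequence in $\mathbb D$ without accumulation points in $\mathbb D$. Let $U_X(S)$ be the set of $w\in\mathbb T$ such that $S\cap V$ is a set of uniqueness for $X$ for every neighbourhood $V$ of $w$.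

1. $S$ is a set of uniqueness for $X$ if and only if $U_X(S)\ne\emptyset$. Equivalently, $S$ is a zero set for $X$ if and only if every $w\in\mathbb T$ has a neighbourhood $V$ such that $S\cap V$ is a zero set for $X$.
2. $U_X(S)$ is closed, and it equals the set of limits of those convergent subsequences of $S$ that are sets of uniqueness for $X$. In particular, Theorem A holds with $X$ in place of $A^2$.
3. Every nonempty closed set $E\subset\mathbb T$ equals $U_X(S)$ for some set of uniqueness $S$ for $X$ without accumulation points in $\mathbb D$.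

Theorem A is contained in Theorem B, but we prove it first and completely. Sections 2 to 10 are about $A^2$, and Sections 11 and 12 extend the argument.

## 2. Vanishing on a sequence, zero sets, sets of uniqueness

A sequence $S=\{z_n\}$ in $\mathbb D$ may be finite or infinite, and each point may be repeated finitely often. We say that $f$ **vanishes on** $S$ if $f$ has a zero of multiplicity at least $k$ at each point that is repeated $k$ times in $S$. It **vanishes exactly on** $S$ if the multiplicity is exactly $k$ at each such point and $f$ has no other zeros in $\mathbb D$. For instance, if $S=(\frac12,\frac12,-\frac12)$, then $z(z-\frac12)^3(z+\frac12)$ vanishes on $S$, while $(z-\frac12)^2(z+\frac12)$ vanishes exactly on $S$.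

Let $X$ be a space of analytic functions on $\mathbb D$. The sequence $S$ is a **zero set** for $X$ if some $f\in X$ vanishes exactly on $S$, and a **set of uniqueness** for $X$ if $f=0$ is the only $f\in X$ that vanishes on $S$. We abbreviate "not a set of uniqueness for $A^2$" by **NU**. Every finite sequence is NU, because polynomials belong to $A^2$. Every sequence with $\sum(1-|z_n|)<\infty$ is NU, because its Blaschke product is bounded.

Subsequences, unions and inclusions of sequences refer to index sets, so multiplicities are counted; $S\cap V$ consists of those terms of $S$ that lie in $V$. Two facts will be used constantly.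

* A subsequence of an NU sequence is NU.
* If $S'$ is NU and $S$ arises from $S'$ by adding finitely many terms, then $S$ is NU: multiply a nonzero $f\in A^2$ that vanishes on $S'$ by a polynomial that vanishes at the added terms.

The letter $C$ denotes a constant that may change from line to line, and $L^2=L^2(\mathbb D,dA)$.

Following Michael Hartz and Stefan Richter, "Inner factors of Dirichlet space functions", arXiv:2512.17723 (2025), which is the source of the question, we say that $X$ **satisfies (C)** if Theorem A holds with $X$ in place of $A^2$. A general theorem establishes (C) for a class of Banach spaces of analytic functions; in particular (C) holds for the Dirichlet space $\{f:\int_{\mathbb D}|f'|^2dA<\infty\}$. One of the hypotheses of that theorem is that finite unions of zero sets are zero sets. This fails for $A^2$, so the theorem does not apply directly.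

## 3. Jensen's formula averaged over the disc

To test the statement by hand we need a necessary condition for $S$ to be NU. It will also be the engine of the proof, so we set it up for all functions of polynomial growth, that is, for $f\in A^{-\infty}$; equivalently $|f(z)|\le C(1-|z|)^{-N}$ for some $C,N$. Functions in $A^2$ are of this kind. Indeed $|f|^2$ is subharmonic, the disc with centre $z$ and radius $1-|z|$ has $A$-measure $(1-|z|)^2$, and so averaging over it gives
$$|f(z)|\le\frac{\|f\|}{1-|z|},\qquad f\in A^2.\tag{1}$$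

For $0<x\le1$ put
$$\lambda(x)=\log\tfrac1x-\tfrac12(1-x^2).$$
With $y=1-x^2$ we have $\log\frac1x=\frac12\sum_{n\ge1}y^n/n$, so $\lambda(x)=\frac12\sum_{n\ge2}y^n/n$, and therefore
$$\tfrac14(1-x^2)^2\le\lambda(x)\le\frac{(1-x^2)^2}{4x^2}.\tag{2}$$

For $a\in\mathbb D$ let $\varphi_a(z)=\frac{a-z}{1-\bar az}$. Recall that $\varphi_a$ is an automorphism of $\mathbb D$ with $\varphi_a\circ\varphi_a=\mathrm{id}$, that $|\varphi_a(z)|=|\varphi_z(a)|$, and that
$$1-|\varphi_a(z)|^2=\frac{(1-|a|^2)(1-|z|^2)}{|1-\bar az|^2},\qquad |\varphi_a'(z)|=\frac{1-|a|^2}{|1-\bar az|^2}.\tag{3}$$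

**Lemma 1.** Let $f\in A^{-\infty}$ have zero sequence $Z$.

(i) If $f(0)\ne0$, then $\log|f(0)|+\sum_{a\in Z}\lambda(|a|)=\int_{\mathbb D}\log|f|\,dA$, with all terms finite, and $\sum_{a\in Z}(1-|a|)^2<\infty$.

(ii) If $f(z)\ne0$, then $\log|f(z)|+\sum_{a\in Z}\lambda(|\varphi_a(z)|)=\int_{\mathbb D}\log|f\circ\varphi_z|\,dA$.

*Proof.* (i) The idea is to integrate Jensen's formula
$$\log|f(0)|+\sum_{a\in Z,\,|a|<r}\log\frac r{|a|}=\frac1{2\pi}\int_0^{2\pi}\log|f(re^{i\theta})|\,d\theta$$
against $2r\,dr$ on $(0,1)$. First we check integrability. The function $\log^+|f|$ is bounded by $C+N\log\frac1{1-|z|}$, so it is integrable. By Jensen's formula the circular means of $\log|f|$ are at least $\log|f(0)|$, so the circular mean of $\log^-|f|$ is at most the circular mean of $\log^+|f|$ minus $\log|f(0)|$. Hence $\log^-|f|$ is integrable as well. The terms $\log\frac r{|a|}$ with $|a|<r$ are positive, so the sum may be integrated term by term, and integration by parts gives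
$$\int_{|a|}^1\log\frac r{|a|}\,2r\,dr=\Big[r^2\log\frac r{|a|}\Big]_{|a|}^1-\int_{|a|}^1r\,dr=\log\frac1{|a|}-\tfrac12(1-|a|^2)=\lambda(|a|).$$
This is the formula. Since its right side is finite, $\sum_Z\lambda(|a|)<\infty$, and $\lambda(|a|)\ge\frac14(1-|a|^2)^2\ge\frac14(1-|a|)^2$ by (2).

(ii) Apply (i) to $f\circ\varphi_z$. This function is again in $A^{-\infty}$, because by (3)
$$1-|\varphi_z(w)|\ge\tfrac12(1-|\varphi_z(w)|^2)=\frac{(1-|z|^2)(1-|w|^2)}{2|1-\bar zw|^2}\ge\tfrac18(1-|z|^2)(1-|w|).$$
Its value at $0$ is $f(z)\neq0$, and its zeros are the points $\varphi_z(a)$, $a\in Z$, with the same multiplicities. Finally $|\varphi_z(a)|=|\varphi_a(z)|$. $\square$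

**Consequence.** If $S$ is NU, then $\sum_S(1-|a|)^2<\infty$. Indeed, let $0\ne f\in A^2$ vanish on $S$, and let $k$ be the order of the zero of $f$ at $0$. Then $f/z^k\in A^2$, it is nonzero at $0$, and it vanishes on all terms of $S$ other than $0$. Apply Lemma 1(i); the terms equal to $0$ are finite in number. By the same argument the consequence holds for every $X$ in Theorem B as soon as $X\subset A^{-\infty}$ (this inclusion is checked in Section 11).

## 4. The divergent case, and the sequence $1-\frac1n$

**A case done by hand.** Suppose $\sum_S(1-|a|)^2=\infty$. Then $S$ is a set of uniqueness by the Consequence above, and the conclusion of Theorem A follows from compactness alone. If every $w\in\mathbb T$ had a disc $V_w$ around it with $\sum_{S\cap V_w}(1-|a|)^2<\infty$, then finitely many of these discs would cover $\mathbb T$, only finitely many terms of $S$ would lie outside their union, and $\sum_S(1-|a|)^2$ would be finite. So there is $w$ with $\sum_{S\cap D(w,1/k)}(1-|a|)^2=\infty$ for all $k$. Choose finite disjoint $F_k\subset S\cap D(w,\frac1k)$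 with $\sum_{F_k}(1-|a|)^2\ge1$. The subsequence $\bigcup_kF_k$ converges to $w$ and has divergent sum, so it is a set of uniqueness. A concrete instance is $\{\zeta(1-n^{-1/2})\}_{n\ge2}$ with $|\zeta|=1$: here $(1-|a|)^2=\frac1n$.

This argument has two halves. The condition "$\sum_{S\cap V}(1-|a|)^2<\infty$" is local on $\mathbb T$, and a diagonal choice of finite pieces produces the subsequence. We shall see the same two halves in the general proof.

**The sum does not decide.** The sequence $\{1-\frac1n\}_{n\ge2}$ satisfies $\sum(1-|a|)^2<\infty$, yet it is a set of uniqueness for $A^2$. To see this, for $|\zeta|=1$ consider the disc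
$$D_\zeta=\{|w-\tfrac\zeta2|<\tfrac12\}=\{|w|^2<\mathrm{Re}(\bar\zeta w)\},$$
which lies in $\mathbb D$ and touches $\mathbb T$ at $\zeta$. For $w\in D_\zeta$,
$$|1-\bar\zeta w|^2=1-2\,\mathrm{Re}(\bar\zeta w)+|w|^2<1-|w|^2\le2(1-|w|).\tag{4}$$
Let $f\in A^2$ vanish on the sequence. By (1) and (4) with $\zeta=1$, $|(1-w)^2f(w)|\le2\|f\|$ on $D_1$. So $(1-w)^2f$ is a bounded analytic function on $D_1$. For $n\ge3$ the zero $1-\frac1n$ lies in $D_1$ at distance $\frac1n$ from $\partial D_1$. As $\sum\frac1n=\infty$, the Blaschke condition in $D_1$ fails, so $f=0$ on $D_1$, hence on $\mathbb D$.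

So an honest proof must localize the property NU itself and not just the sum. The inequality (4) will return in Section 8.

## 5. Multiplying local solutions leaves $A^2$

The statement to prove is this: if every $w\in\mathbb T$ has a disc $V_w$ around it such that $S\cap V_w$ is NU, then $S$ is NU. By compactness we have finitely many discs $V_1,\dots,V_m$ that cover $\mathbb T$, and nonzero $f_j\in A^2$ that vanish on $S_j=S\cap V_j$.

The sensible first attempt is the product $f_1\cdots f_m$. It vanishes on $S$, except perhaps at finitely many terms outside $\bigcup V_j$. But it need not lie in $A^2$: for example $f=(1-z)^{-3/4}$ is in $A^2$, because $\int|1-z|^{-3/2}dA<\infty$, while $|f^2|^2=|1-z|^{-3}$ is not integrable near $1$. For two zero sets without any relation between them no better choice of the functions can help in general, since unions of zero sets for $A^2$ need not be zero sets. Any proof must use that the pieces sit over different arcs.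

The product is wasteful: near the middle of one arc only the zeros of one $S_j$ should matter, but all factors $f_i$ contribute their size there. We would rather use $f_j$ near the $j$-th arc and interpolate between neighbouring arcs. A sum $\sum\chi_jf_j$ with cut-offs $\chi_j$ destroys the zeros. One can interpolate exponents instead. This requires three things.

* Write functions in $A^2$ as $E_Se^{g}$, where $E_S$ is an explicit product with zeros $S$, and express membership in $A^2$ by a size condition on $\mathrm{Re}\,g$ plus an explicit weight that depends on $S$ locally (Sections 6 and 7).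
* Bound the exponents $g_j$, including their imaginary parts (Section 8).
* Interpolate $g_1,\dots,g_m$ by an analytic $g$ with only a bounded error (Section 9).

## 6. A convergent product and the weight $\kappa_S$

**What this section is for.** Since the zeros satisfy only $\sum(1-|a|)^2<\infty$, Blaschke products may diverge. We add a convergence factor, as in Weierstrass products, and compute the modulus of the result exactly.

For $a\in\mathbb D\setminus\{0\}$ let
$$b_a=\bar a\varphi_a,\qquad t_a=1-b_a=\frac{1-|a|^2}{1-\bar az},\qquad E_a=b_ae^{1-b_a}=(1-t_a)e^{t_a},$$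
$$L_a(z)=|\varphi_a(z)|e^{\frac12(1-|\varphi_a(z)|^2)},\qquad c_a=|a|e^{\frac12(1-|a|^2)},\qquad \kappa_a(z)=\frac{|z|^2}2\,\frac{(1-|a|^2)^2}{|1-\bar az|^2}.$$
(The formula for $t_a$ holds because $1-\bar az-\bar a(a-z)=1-|a|^2$.) In the notation of Section 3, $L_a=e^{-\lambda(|\varphi_a|)}$ away from $a$, and $c_a=e^{-\lambda(|a|)}$. So $0\le L_a\le1$ and $0<c_a\le1$. The function $\kappa_a\ge0$ is a bump near the boundary point $a/|a|$: its value there is $\frac12(1+|a|)^2$, while $\kappa_a(z)\le\frac1{2\delta^2}(1-|a|^2)^2$ wherever $|1-\bar az|\ge\delta$.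

**Lemma 2.** $|E_a|=c_a\,L_a\,e^{\kappa_a}$.

*Proof.* For $u=\bar az$ we have $2\,\mathrm{Re}(1-u)=|1-u|^2+1-|u|^2$. Hence
$$\mathrm{Re}\,t_a=\frac{(1-|a|^2)\,\mathrm{Re}(1-\bar az)}{|1-\bar az|^2}=\tfrac12(1-|a|^2)\Big(1+\frac{1-|a|^2|z|^2}{|1-\bar az|^2}\Big).$$
Insert $1-|a|^2|z|^2=(1-|z|^2)+|z|^2(1-|a|^2)$ and use (3):
$$\mathrm{Re}\,t_a=\tfrac12(1-|a|^2)+\tfrac12(1-|\varphi_a(z)|^2)+\kappa_a(z).$$
Since $|E_a|=|a|\,|\varphi_a|\,e^{\mathrm{Re}\,t_a}$, the claim follows. $\square$

**Lemma 3.** Let $S\subset\mathbb D\setminus\{0\}$ be a sequence with $\sum_S(1-|a|)^2<\infty$. Then $E_S=\prod_{a\in S}E_a$ converges locally uniformly in $\mathbb D$ and vanishes exactly on $S$. The sum $\kappa_S=\sum_S\kappa_a$ converges locally uniformly, so $\kappa_S$ is continuous. With $c_S=\prod c_a\in(0,1]$ and $L_S=\prod L_a\in[0,1]$,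
$$|E_S|=c_S\,L_S\,e^{\kappa_S}.\tag{5}$$

*Proof.* We have $1-(1-t)e^t=\sum_{n\ge2}\frac{n-1}{n!}t^n$, and $\sum_{n\ge2}\frac{n-1}{n!}=\sum_{n\ge2}\big(\frac1{(n-1)!}-\frac1{n!}\big)=1$. So $|1-(1-t)e^t|\le|t|^2$ for $|t|\le1$. For $|z|\le\rho<1$ we have $|t_a(z)|\le\frac{1-|a|^2}{1-\rho}$, which is at most $1$ for all but finitely many terms $a$, because $1-|a|\to0$ along $S$. Hence $|1-E_a|\le\frac{4(1-|a|)^2}{(1-\rho)^2}$ on $|z|\le\rho$ for all but finitely many $a$, and the product converges uniformly there. Each $E_a$ has one zero, simple and at $a$, so $E_S$ vanishes exactly on $S$. Also $\kappa_a\le\frac{2(1-|a|)^2}{(1-\rho)^2}$ on $|z|\le\rho$, which gives the claim on $\kappa_S$.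

Only finitely many $a\in S$ have $|a|\le\frac12$. For the others, $-\log c_a=\lambda(|a|)\le(1-|a|^2)^2\le4(1-|a|)^2$ by (2). So $\sum(-\log c_a)<\infty$ and $c_S>0$. The partial products of $L_S$ decrease in $[0,1]$. Multiply the identities of Lemma 2. $\square$

By (5), $L_S(z)>0$ for $z\notin S$.

## 7. NU as a growth condition on an exponent

**What this section is for.** If $f=E_Ze^g$, then $|f|=c_ZL_Ze^{\kappa_Z+\mathrm{Re}\,g}$. Since $L_Z\le1$, the condition $e^{\kappa_Z+\mathrm{Re}\,g}\in L^2$ clearly implies $f\in A^2$. We need the converse: replacing $|f|$ by the larger function $|f|/L_Z$ does not leave $L^2$. Two textbook tools are needed, which we recall with proofs in the generality required later.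

**Schur's test.** Let $K\ge0$ be a measurable kernel on $\mathbb D\times\mathbb D$, $\mu$ a $\sigma$-finite measure on $\mathbb D$, $1<s<\infty$, $s'=\frac s{s-1}$, and $h>0$ measurable with
$$\int K(z,w)h(w)^{s'}d\mu(w)\le Ch(z)^{s'},\qquad\int K(z,w)h(z)^sd\mu(z)\le Ch(w)^s.$$
Then $Tu(z)=\int K(z,w)u(w)\,d\mu(w)$ is bounded on $L^s(\mu)$. Indeed, for $u\ge0$, Hölder's inequality applied to $K^{1/s'}h(w)\cdot K^{1/s}h(w)^{-1}u(w)$ gives $Tu(z)\le Ch(z)\big(\int K(z,w)h(w)^{-s}u(w)^sd\mu(w)\big)^{1/s}$. Raise this to the power $s$, integrate in $z$, and use the second condition to get $\int(Tu)^sd\mu\le C\int u^sd\mu$.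

**Forelli–Rudin estimate.** For $\tau>-1$ and $c>0$,
$$\int_{\mathbb D}\frac{(1-|w|^2)^\tau}{|1-\bar wz|^{2+\tau+c}}\,dA(w)\le C(1-|z|^2)^{-c}.\tag{6}$$
For the proof put $s=2+\tau+c>1$. For $0\le x<1$ and $|\theta|\le\pi$ we have $|1-xe^{i\theta}|^2=(1-x)^2+4x\sin^2\frac\theta2\ge(1-x)^2+\frac{4x\theta^2}{\pi^2}$. Using this for $x\ge\frac12$ and $|1-xe^{i\theta}|\ge\frac12$ for $x<\frac12$, we get $|1-xe^{i\theta}|\ge\frac1C(1-x+|\theta|)$. Thus $\int_{-\pi}^\pi|1-xe^{i\theta}|^{-s}d\theta\le C(1-x)^{1-s}$. With $\rho=|z|$, $d=1-\rho$ and polar coordinates $|w|=r$, the left side of (6) is at most $C\int_0^1(1-r)^\tau(1-r\rho)^{-1-\tau-c}dr$. Since $1-r\rho\ge\max(1-r,d)$, the substitution $x=1-r$ bounds this by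
$$C\int_0^dx^\tau d^{-1-\tau-c}dx+C\int_d^\infty x^{-1-c}dx=C\Big(\frac1{1+\tau}+\frac1c\Big)d^{-c}\le C(1-|z|^2)^{-c}.$$

**Lemma 4.** The operator
$$Bu(z)=\int u\circ\varphi_z\,dA=\int_{\mathbb D}\frac{(1-|z|^2)^2}{|1-\bar wz|^4}\,u(w)\,dA(w)$$
is bounded on $L^2$.

*Proof.* The two forms agree by the change of variables $w\mapsto\varphi_z(w)$ and (3). Use Schur's test with $s=s'=2$ and $h(w)=(1-|w|^2)^{-1/4}$. By (6) with $\tau=-\frac12$, $c=\frac52$,
$$\int K(z,w)h(w)^2dA(w)=(1-|z|^2)^2\int\frac{(1-|w|^2)^{-1/2}}{|1-\bar wz|^4}dA(w)\le C(1-|z|^2)^{-1/2}.$$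
By (6) with $\tau=\frac32$, $c=\frac12$ and the roles of $z,w$ exchanged,
$$\int K(z,w)h(z)^2dA(z)=\int\frac{(1-|z|^2)^{3/2}}{|1-\bar wz|^4}dA(z)\le C(1-|w|^2)^{-1/2}.\qquad\square$$

**Lemma 5.** Let $f\in A^2$, $f(0)\ne0$, with zero sequence $Z$. Write $f=E_Ze^g$ with $g$ analytic. Then $e^{\kappa_Z+\mathrm{Re}\,g}\in L^2$.

*Proof.* By Lemma 1(i), $\sum_Z(1-|a|)^2<\infty$, so $E_Z$ exists; $f/E_Z$ has no zeros, so $g$ exists. Let $f(z)\ne0$. Since $-\log L_Z(z)=\sum_Z\lambda(|\varphi_a(z)|)$, Lemma 1(ii) and Jensen's inequality for the probability measure $A$ give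
$$\log\frac{|f(z)|}{L_Z(z)}=\int\log|f\circ\varphi_z|\,dA\le\log\int|f\circ\varphi_z|\,dA=\log B|f|(z).$$
By (5), $|f|/L_Z=c_Ze^{\kappa_Z+\mathrm{Re}\,g}$ off $Z$. Hence $e^{\kappa_Z+\mathrm{Re}\,g}\le c_Z^{-1}B|f|$ almost everywhere, and Lemma 4 applies. $\square$

**Lemma 6** (compare Horowitz; Luecking). Let $S\subset\mathbb D\setminus\{0\}$ have no accumulation point in $\mathbb D$. The following are equivalent:

(a) $S$ is NU;

(b) $\sum_S(1-|a|)^2<\infty$, and there is an analytic $g$ on $\mathbb D$ with $e^{\kappa_S+\mathrm{Re}\,g}\in L^2$;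

(c) $S$ is a zero set for $A^2$.

*Proof.* (a)⇒(b): Let $0\ne f\in A^2$ vanish on $S$. Dividing by a power of $z$ we may assume $f(0)\ne0$; this keeps $f$ in $A^2$, and $f$ still vanishes on $S$ because $0\notin S$. The zero sequence $Z$ of $f$ contains $S$, so $\sum_S(1-|a|)^2<\infty$ and $\kappa_S\le\kappa_Z$. The $g$ of Lemma 5 works. (b)⇒(c): By (5), $|E_Se^g|\le e^{\kappa_S+\mathrm{Re}\,g}\in L^2$, and $E_Se^g$ vanishes exactly on $S$. (c)⇒(a): A function that vanishes exactly on $S$ is not the zero function. $\square$

Condition (b) is what we wanted: all information on $S$ is in the positive weight $\kappa_S$, a sum of bumps, and the unknown is an exponent $g$.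

## 8. A bound for the modulus of the exponent

**What this section is for.** Condition (b) bounds $\mathrm{Re}\,g$ from above. In the gluing the imaginary part of $g$ will enter, so we need a bound for $|g|$.

The usual tool, the Borel–Carathéodory inequality on the circles of radius $r$ and $\frac{1+r}2$, turns $\mathrm{Re}\,g\le C\log\frac1{1-|z|}$ near $\mathbb T$ into $|g|\le\frac C{1-|z|}\log\frac1{1-|z|}$. In Section 9, $|\mathrm{Im}\,g|$ is multiplied by a factor of size $1-|z|$, and the product has to be bounded. The extra logarithm would change $\mathrm{Re}\,g$ by as much as $C\log\frac1{1-|z|}$ and so $e^{\mathrm{Re}\,g}$ by a power of $1-|z|$. It has to go. The discs $D_\zeta$ of Section 4 remove it: on $D_\zeta$ the majorant $\log\frac1{1-|w|}$ is dominated by a harmonic function.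

**Lemma 7.** Let $g$ be analytic in $\mathbb D$ with $\mathrm{Re}\,g(z)\le M+N\log\frac1{1-|z|}$ for constants $M,N\ge0$. Then $|g(z)|\le\frac C{1-|z|}$. The hypothesis holds if $e^{\mathrm{Re}\,g}\in L^2$.

*Proof.* The last statement is (1) applied to $e^g$.

Let $|\zeta|=1$. By (4), for $w\in D_\zeta$ we have $\log\frac1{1-|w|}\le\log2+2\,\mathrm{Re}\,\mathrm{Log}\frac1{1-\bar\zeta w}$. So
$$G(w)=M+N\log2+2N\,\mathrm{Log}\frac1{1-\bar\zeta w}-g(w)$$
is analytic on $D_\zeta$ with $\mathrm{Re}\,G\ge0$. The Herglotz representation on the disc $D_\zeta$ (centre $\frac\zeta2$, radius $R=\frac12$) is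
$$G(\tfrac\zeta2+\xi)=i\,\mathrm{Im}\,G(\tfrac\zeta2)+\int\frac{Re^{i\theta}+\xi}{Re^{i\theta}-\xi}\,d\mu(\theta),\qquad\mu\ge0,\quad\mu\text{ of total mass }\mathrm{Re}\,G(\tfrac\zeta2).$$
At $w=r\zeta$ with $\frac12\le r<1$ we have $|\xi|=r-\frac12$, so $R+|\xi|\le1$ and $R-|\xi|=1-r$. Therefore
$$|G(r\zeta)|\le|\mathrm{Im}\,G(\tfrac\zeta2)|+\frac{\mathrm{Re}\,G(\zeta/2)}{1-r}\le\frac{2|G(\zeta/2)|}{1-r},$$
and $|G(\frac\zeta2)|\le M+3N\log2+\max_{|w|=1/2}|g|$, a bound that does not depend on $\zeta$. Consequently
$$|g(r\zeta)|\le|G(r\zeta)|+M+N\log2+2N\log\frac1{1-r}\le\frac C{1-r}.$$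
For $|z|\le\frac12$ the bound is trivial. $\square$

## 9. Gluing the exponents

**What this section is for.** We interpolate local exponents $g_j$. The statement is pointwise and does not mention $A^2$, so that it can be used again in Section 11.

Let us first see what plain cut-offs do. Let $\chi_j(\theta)$ be a partition of unity on $\mathbb T$. The function $v=\sum_j\chi_j(\theta)g_j$ is not analytic. To correct it we would solve $\partial_{\bar z}u=\partial_{\bar z}v$ and take $v-u$. In polar coordinates $\partial_{\bar z}=\frac{e^{i\theta}}2\big(\partial_r+\frac ir\partial_\theta\big)$, so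
$$\partial_{\bar z}v=\sum_jg_j\cdot\frac{ie^{i\theta}}{2r}\chi_j'(\theta),$$
for which Lemma 7 yields only the bound $\frac C{1-|z|}$. This bound is not integrable over $\mathbb D$, so it does not even make the Cauchy integral for $u$ converge; and we need $u$ bounded.

The remedy is a cut-off that is analytic to first order at $\mathbb T$. Since $-i\log z=\theta-i\log r$ is analytic, we would like to use "$\chi_j(\theta-i\log r)$", and we take its first-order Taylor polynomial $\chi_j(\theta)-i(\log r)\chi_j'(\theta)$. Its $\bar\partial$-derivative is $O(1-r)$, which compensates the growth of $g_j$ exactly. The price is an imaginary part of size $O(1-r)$, and Lemma 7 pays for it.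

**Lemma 8 (gluing).** Let $S\subset\mathbb D\setminus\{0\}$ have no accumulation point in $\mathbb D$. Let $V_1,\dots,V_m$ be open discs that cover $\mathbb T$, and let $\chi_j:\mathbb T\to[0,1]$ be $C^\infty$ with $\sum_j\chi_j=1$ and $K_j=\operatorname{supp}\chi_j\subset V_j\cap\mathbb T$. Put $S_j=S\cap V_j$ and suppose that $\sum_{S_j}(1-|a|)^2<\infty$ for all $j$. Let $g_j$ be analytic in $\mathbb D$ with $\mathrm{Re}\,g_j\le M+N\log\frac1{1-|z|}$, where $M,N\ge0$. Then $\sum_S(1-|a|)^2<\infty$, and there are an analytic $g$ on $\mathbb D$ and a constant $C$ with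
$$\kappa_S+\mathrm{Re}\,g\le\sum_j\chi_j\,(\kappa_{S_j}+\mathrm{Re}\,g_j)+C\qquad\text{for }\tfrac34\le|z|<1,\tag{7}$$
where $\chi_j=\chi_j(e^{i\theta})$ at $z=re^{i\theta}$.

*Proof.* **Step 1: the sum over $S$.** We check that $\kappa_S$ is defined. The set $\overline{\mathbb D}\setminus\bigcup V_j$ is compact and contained in $\mathbb D$, so only finitely many terms of $S$ lie in it. Hence $\sum_S(1-|a|)^2<\infty$.

**Step 2: $\kappa$ is local.** We show that near the $j$-th arc only $S_j$ matters. Let $Q_j=\{re^{i\theta}:\frac12\le r<1,\ e^{i\theta}\in K_j\}$. Suppose $a\in\overline{\mathbb D}\setminus V_j$, $z\in\overline{Q_j}$ and $1-\bar az=0$. Then $|a|=|z|=1$ and $a=z\in K_j\subset V_j$, a contradiction. So $1-\bar az\ne0$ on the compact set $(\overline{\mathbb D}\setminus V_j)\times\overline{Q_j}$, and there is $\delta>0$, which we take the same for all $j$, with $|1-\bar az|\ge\delta$ there. Summing $\kappa_a\le\frac1{2\delta^2}(1-|a|^2)^2$ over the terms of $S$ outside $V_j$,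
$$\kappa_S\le\kappa_{S_j}+\frac1{2\delta^2}\sum_{a\in S}(1-|a|^2)^2\le\kappa_{S_j}+C\qquad\text{on }Q_j.\tag{8}$$
If $\chi_j(\theta)\ne0$ and $r\ge\frac34$, then $re^{i\theta}\in Q_j$. Multiplying (8) by $\chi_j$ and summing over $j$,
$$\kappa_S=\sum_j\chi_j\kappa_S\le\sum_j\chi_j\kappa_{S_j}+C\qquad\text{for }\tfrac34\le|z|<1.\tag{9}$$

**Step 3: nearly analytic cut-offs.** Write $\chi_j(\theta)$ for $\chi_j(e^{i\theta})$. Let $\eta\in C^\infty[0,1]$ with $0\le\eta\le1$, $\eta=0$ on $[0,\frac12]$ and $\eta=1$ on $[\frac34,1]$, and let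
$$X_j(re^{i\theta})=\eta(r)\big[\chi_j(\theta)-i(\log r)\chi_j'(\theta)\big].$$
This is $C^\infty$ on $\mathbb D$. Its real part is $\eta\chi_j$, and $|\mathrm{Im}\,X_j|\le C(1-r)$ because $|\log r|\le2(1-r)$ for $r\ge\frac12$. For $r\ge\frac34$,
$$\partial_{\bar z}X_j=\frac{e^{i\theta}}2\Big(-\frac{i\chi_j'}r+\frac ir\big(\chi_j'-i(\log r)\chi_j''\big)\Big)=\frac{e^{i\theta}\log r}{2r}\,\chi_j''(\theta).$$
So $|\partial_{\bar z}X_j|\le C(1-|z|)$ for $|z|\ge\frac34$. For $|z|\le\frac34$ the same bound holds because $\partial_{\bar z}X_j$ is bounded there and $1-|z|\ge\frac14$.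

**Step 4: correction to an analytic function.** Let $v=\sum_jX_jg_j$ and $F=\partial_{\bar z}v=\sum_jg_j\,\partial_{\bar z}X_j$. By Lemma 7, $|g_j|\le\frac C{1-|z|}$, so Step 3 shows that $F$ is bounded; it is also $C^\infty$ on $\mathbb D$. With $m$ the Lebesgue area measure, let
$$u(z)=\frac1\pi\int_{\mathbb D}\frac{F(\zeta)}{z-\zeta}\,dm(\zeta),\qquad z\in\mathbb D.$$
Since $\mathbb D\subset D(z,2)$, we have $|u|\le\frac{\|F\|_\infty}\pi\int_{|\xi|<2}\frac{dm(\xi)}{|\xi|}=4\|F\|_\infty$. Moreover $u$ is $C^\infty$ with $\partial_{\bar z}u=F$. To see this near a point $z_0\in\mathbb D$, split $F=\psi F+(1-\psi)F$ with $\psi\in C_c^\infty(\mathbb D)$ equal to $1$ near $z_0$. The first part yields a smooth function whose $\bar\partial$-derivative is $\psi F$, by the Cauchy–Pompeiu formula. The second part yields a function that is analytic near $z_0$. Hence $g:=v-u$ is smooth with $\partial_{\bar z}g=0$, that is, analytic in $\mathbb D$.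

**Step 5: the size of $\mathrm{Re}\,g$.** For $\frac34\le|z|<1$ we have $\mathrm{Re}\,X_j=\chi_j$, so
$$\mathrm{Re}\,g=\sum_j\chi_j\,\mathrm{Re}\,g_j-\sum_j\mathrm{Im}\,X_j\,\mathrm{Im}\,g_j-\mathrm{Re}\,u\le\sum_j\chi_j\,\mathrm{Re}\,g_j+C,$$
because $|\mathrm{Im}\,X_j||\mathrm{Im}\,g_j|\le C(1-|z|)\cdot\frac C{1-|z|}$ and $u$ is bounded. Adding (9) gives (7). $\square$

**Proposition 9 (localization).** Let $S\subset\mathbb D$ have no accumulation point in $\mathbb D$. Suppose that every $w\in\mathbb T$ is the centre of an open disc $V_w$ such that $S\cap V_w$ is NU. Then $S$ is NU.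

*Proof.* Only finitely many terms of $S$ satisfy $|a|\le\frac12$. Deleting them preserves the hypothesis, and if the remaining sequence is NU, so is $S$. So assume $S\subset\{|z|>\frac12\}$; in particular $0\notin S$.

Choose finitely many of the discs, $V_1,\dots,V_m$, that cover $\mathbb T$, and a partition of unity $\chi_j$ as in Lemma 8. Each $S_j=S\cap V_j$ is NU, so by Lemma 6 $\sum_{S_j}(1-|a|)^2<\infty$ and there are analytic $g_j$ with
$$e^{\kappa_{S_j}+\mathrm{Re}\,g_j}\in L^2.\tag{10}$$
As $\kappa_{S_j}\ge0$, also $e^{\mathrm{Re}\,g_j}\in L^2$, and Lemma 7 shows that the $g_j$ satisfy the hypothesis of Lemma 8, with $M,N$ chosen to serve all $j$. Let $g$ be as in (7). At each point $\chi_1,\dots,\chi_m$ are weights with sum $1$, so by convexity of the exponential, for $\frac34\le|z|<1$,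
$$e^{2(\kappa_S+\mathrm{Re}\,g)}\le C\exp\Big(\sum_j\chi_j\cdot2(\kappa_{S_j}+\mathrm{Re}\,g_j)\Big)\le C\sum_j\chi_j\,e^{2(\kappa_{S_j}+\mathrm{Re}\,g_j)}.\tag{11}$$
By (10) the right side is integrable. On $|z|\le\frac34$ both $\kappa_S$ and $g$ are bounded. Hence $e^{\kappa_S+\mathrm{Re}\,g}\in L^2$, and $S$ is NU by Lemma 6. $\square$

## 10. Normal families and a diagonal subsequence: proof of Theorem A

**What this section is for.** If $S\cap D(w,\varepsilon)$ is a set of uniqueness for every $\varepsilon$, we must extract one sequence that converges to $w$ and is a set of uniqueness. In Section 4 we took finite pieces with a definite share of a divergent sum. Here a finite piece cannot force $f=0$, but it can force $f$ to be small on $\{|z|\le\frac12\}$.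

**Lemma 10.** If $w\in\mathbb T$, if $S$ has no accumulation point in $\mathbb D$, and if $S\cap D(w,\varepsilon)$ is a set of uniqueness for $A^2$ for every $\varepsilon>0$, then $S$ has a subsequence that converges to $w$ and is a set of uniqueness for $A^2$.

*Proof.* Let $\mathcal U$ be the closed unit ball of $A^2$. By (1) it is a normal family, and by Fatou's lemma it is closed under locally uniform limits.

**Step 1: finite pieces that force smallness.** We claim that for each $k\ge1$ there is a finite subsequence $F_k$ of $S\cap D(w,\frac1k)$ such that every $f\in\mathcal U$ that vanishes on $F_k$ satisfies $\sup_{|z|\le1/2}|f|\le\frac1k$. Suppose not, and enumerate $S\cap D(w,\frac1k)=\{a_1,a_2,\dots\}$, which is infinite because finite sequences are NU. For each $n$ there is $f_n\in\mathcal U$ that vanishes on $\{a_1,\dots,a_n\}$ with $\sup_{|z|\le1/2}|f_n|>\frac1k$. Some subsequence of $(f_n)$ converges locally uniformly to some $f\in\mathcal U$. Then $\sup_{|z|\le1/2}|f|\ge\frac1k$, so $f\ne0$. If a point $a$ occurs $\mu$ times in $S\cap D(w,\frac1k)$,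 then $f_n^{(i)}(a)=0$ for $0\le i<\mu$ and all large $n$, hence $f^{(i)}(a)=0$ for these $i$. So $f$ vanishes on $S\cap D(w,\frac1k)$, which contradicts uniqueness.

**Step 2: assembling.** Let $S'=\bigcup_kF_k$ (union of index sets). Terms of $S'$ outside $D(w,\frac1k)$ belong to $F_1\cup\dots\cup F_{k-1}$, which is finite. If some $0\ne f\in A^2$ vanished on $S'$, we could normalize it to lie in $\mathcal U$; then $\sup_{|z|\le1/2}|f|\le\frac1k$ for all $k$, so $f=0$ on $\{|z|\le\frac12\}$ and hence on $\mathbb D$, a contradiction. Thus $S'$ is a set of uniqueness. It is therefore infinite, and it converges to $w$. $\square$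

**Proof of Theorem A.** Let $S$ be a set of uniqueness for $A^2$ without accumulation points in $\mathbb D$. By the contrapositive of Proposition 9 there is $w\in\mathbb T$ such that $S\cap V$ is a set of uniqueness for every open disc $V$ centred at $w$. Lemma 10 gives the subsequence. $\blacksquare$

## 11. Weighted Bergman spaces and growth spaces

We now prove Theorem B. Every $X$ in it contains the polynomials, is closed under multiplication by polynomials (which are bounded on $\mathbb D$), and has this property: if $f\in X$ has a zero of order $k$ at $0$, then $f/z^k\in X$, because $|z|^{-k}\le2^k$ for $|z|\ge\frac12$ and $f/z^k$ is bounded on $|z|\le\frac12$. So finite sequences are not sets of uniqueness for $X$, and adding finitely many terms to a sequence that is not a set of uniqueness does not make it one.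

**Step 1: polynomial growth.** We check $A^p_\alpha\subset A^{-\infty}$, so that Lemma 1 applies. For $|w-z|<\frac12(1-|z|)$ we have $\frac12(1-|z|)\le1-|w|\le\frac32(1-|z|)$, so $(1-|w|^2)^\alpha\ge\frac1C(1-|z|)^\alpha$. Averaging the subharmonic function $|f|^p$ over this disc,
$$|f(z)|^p\le\frac4{(1-|z|)^2}\int_{|w-z|<\frac12(1-|z|)}|f|^p\,dA\le\frac C{(1-|z|)^{2+\alpha}}\int|f|^p\,dA_\alpha.\tag{12}$$
In particular, in all spaces $X$ a sequence with $\sum(1-|a|)^2=\infty$ is a set of uniqueness, by the Consequence in Section 3.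

**Step 2: the growth condition for exponents.** This replaces "$e^h\in L^2$". For a measurable function $h$ on $\mathbb D$, say that $h$ is *admissible for $A^p_\alpha$* if $e^h\in L^p(dA_\alpha)$, and *admissible for $A^{-\gamma}$* if $h\le\gamma\log\frac1{1-|z|^2}+C$ on $\mathbb D$ for some constant $C$. For example, $h=\gamma\log\frac1{1-|z|^2}$ is admissible for $A^{-\gamma}$, and it is admissible for $A^p_\alpha$ exactly when $\gamma p<\alpha+1$. In both cases a measurable function that is at most an admissible one is admissible, and an analytic $f$ lies in $X$ if and only if $\log|f|$ is admissible for $X$.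

**Lemma 11.** Let $X=A^p_\alpha$ or $X=A^{-\gamma}$. Let $f\in X$, $f(0)\ne0$, with zero sequence $Z$, and write $f=E_Ze^g$ with $g$ analytic. Then $\kappa_Z+\mathrm{Re}\,g$ is admissible for $X$.

*Proof.* As in Lemma 5, Lemma 1 shows that $E_Z$ and $g$ exist, and for $z\notin Z$
$$\log c_Z+\kappa_Z(z)+\mathrm{Re}\,g(z)=\log\frac{|f(z)|}{L_Z(z)}=\int\log|f\circ\varphi_z|\,dA.\tag{13}$$

*The case $X=A^p_\alpha$.* Choose $q\in(0,p)$ so small that $s=p/q>\max(1,\alpha+1)$. Jensen's inequality bounds the right side of (13) by $\frac1q\log B|f|^q(z)$ (trivially so where $B|f|^q=\infty$). So $c_Ze^{\kappa_Z+\mathrm{Re}\,g}\le(B|f|^q)^{1/q}$ almost everywhere. Since $|f|^q\in L^s(dA_\alpha)$, it suffices that $B$ is bounded on $L^s(dA_\alpha)$: then $(B|f|^q)^{1/q}\in L^p(dA_\alpha)$. With respect to $dA_\alpha$ the kernel of $B$ is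
$$K(z,w)=\frac{(1-|z|^2)^2(1-|w|^2)^{-\alpha}}{|1-\bar wz|^4}.$$
Apply Schur's test with $h(w)=(1-|w|^2)^{-\varepsilon}$, where
$$\frac{\max(\alpha,0)}s<\varepsilon<\min\Big(1-\frac1s,\ \frac{3+\alpha}s\Big).$$
Such $\varepsilon$ exists: $\max(\alpha,0)<s-1$ because $s>1$ and $s>\alpha+1$, and $\max(\alpha,0)<3+\alpha$ because $\alpha>-1$. By (6) with $\tau=-\varepsilon s'$, which exceeds $-1$ since $\varepsilon<1-\frac1s=\frac1{s'}$, and $c=2+\varepsilon s'$,
$$\int K(z,w)h(w)^{s'}dA_\alpha(w)=(1-|z|^2)^2\int\frac{(1-|w|^2)^{-\varepsilon s'}}{|1-\bar wz|^4}dA(w)\le C(1-|z|^2)^{-\varepsilon s'}.$$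
By (6) with $\tau=2+\alpha-\varepsilon s$, which exceeds $-1$ since $\varepsilon<\frac{3+\alpha}s$, and $c=\varepsilon s-\alpha>0$,
$$\int K(z,w)h(z)^sdA_\alpha(z)=(1-|w|^2)^{-\alpha}\int\frac{(1-|z|^2)^{2+\alpha-\varepsilon s}}{|1-\bar wz|^4}dA(z)\le C(1-|w|^2)^{-\varepsilon s}.$$
These are the two conditions of Schur's test.

*The case $X=A^{-\gamma}$.* We have $\log|f\circ\varphi_z(w)|\le\log\|f\|_{-\gamma}+\gamma\log\frac1{1-|\varphi_z(w)|^2}$, and by (3)
$$\log\frac1{1-|\varphi_z(w)|^2}=\log\frac1{1-|z|^2}+\log\frac1{1-|w|^2}+2\log|1-\bar zw|.$$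
Here $\int\log|1-\bar zw|\,dA(w)=0$ by the mean value property, and $\int\log\frac1{1-|w|^2}dA(w)=\int_0^1\log\frac1{1-x}dx=1$. So (13) gives $\kappa_Z+\mathrm{Re}\,g\le\gamma\log\frac1{1-|z|^2}+\gamma+\log\|f\|_{-\gamma}-\log c_Z$ off $Z$, and everywhere by continuity. $\square$

**Lemma 12.** Let $X=A^p_\alpha$ or $X=A^{-\gamma}$, and let $S\subset\mathbb D\setminus\{0\}$ have no accumulation point in $\mathbb D$. Then $S$ is not a set of uniqueness for $X$ if and only if $\sum_S(1-|a|)^2<\infty$ and there is an analytic $g$ with $\kappa_S+\mathrm{Re}\,g$ admissible for $X$. Moreover, for every $X$ in Theorem B, a sequence $S\subset\mathbb D$ without accumulation points in $\mathbb D$ is not a set of uniqueness for $X$ if and only if it is a zero set for $X$.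

*Proof.* Let $X=A^p_\alpha$ or $A^{-\gamma}$, and let $0\notin S$. If $0\ne f\in X$ vanishes on $S$, divide by a power of $z$ to get $f(0)\ne0$. The zero sequence $Z$ contains $S$, so $\sum_S(1-|a|)^2<\infty$ by Lemma 1(i), and $\kappa_S+\mathrm{Re}\,g\le\kappa_Z+\mathrm{Re}\,g$ is admissible by Lemma 11. Conversely, if $\kappa_S+\mathrm{Re}\,g$ is admissible, then $|E_Se^g|\le e^{\kappa_S+\mathrm{Re}\,g}$ by (5), so $E_Se^g\in X$, and it vanishes exactly on $S$. This proves the first statement, and also that every non-uniqueness sequence without the term $0$ is a zero set for $X$. If $S$ contains $0$ with multiplicity $k$ and is not a set of uniqueness, apply this to the remaining terms and multiply by $z^k$. A zero set is never a set of uniqueness. Finally, if $S$ is not a set of uniqueness for $A^{-\infty}$, then it is not one for some $A^{-\gamma}$, so it is a zero set for $A^{-\gamma}$, hence for $A^{-\infty}$. $\square$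

**Step 3: localization.** The next statement replaces Proposition 9.

**Proposition 13.** Let $X$ be as in Theorem B, and let $S\subset\mathbb D$ have no accumulation point in $\mathbb D$. Suppose that every $w\in\mathbb T$ is the centre of an open disc $V_w$ such that $S\cap V_w$ is not a set of uniqueness for $X$. Then $S$ is not a set of uniqueness for $X$.

*Proof.* As before we may delete the finitely many terms with $|a|\le\frac12$, choose $V_1,\dots,V_m$ that cover $\mathbb T$, a partition of unity $\chi_j$ as in Lemma 8, and put $S_j=S\cap V_j$.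

Let first $X=A^p_\alpha$ or $X=A^{-\gamma}$. By Lemma 12, $\sum_{S_j}(1-|a|)^2<\infty$ and there are analytic $g_j$ such that $h_j=\kappa_{S_j}+\mathrm{Re}\,g_j$ is admissible. Since $\kappa_{S_j}\ge0$, $\mathrm{Re}\,g_j$ is admissible too. Hence $\mathrm{Re}\,g_j\le M+N\log\frac1{1-|z|}$: for $A^p_\alpha$ this is (12) applied to $e^{g_j}$, with $N=\frac{2+\alpha}p$; for $A^{-\gamma}$ it follows from $1-|z|^2\ge1-|z|$, with $N=\gamma$. Lemma 8 gives $g$ with $\kappa_S+\mathrm{Re}\,g\le\sum_j\chi_jh_j+C$ for $\frac34\le|z|<1$, and $\kappa_S+\mathrm{Re}\,g$ is bounded on $|z|\le\frac34$. For $A^p_\alpha$, convexity gives $e^{p(\kappa_S+\mathrm{Re}\,g)}\le C\sum_j\chi_je^{ph_j}$ for $|z|\ge\frac34$, which is integrable with respect to $dA_\alpha$; on $|z|\le\frac34$ the function is bounded and $A_\alpha$ is a finite measure. For $A^{-\gamma}$, $\sum_j\chi_jh_j\le\gamma\log\frac1{1-|z|^2}+C$ because the $\chi_j$ have sum $1$. So $\kappa_S+\mathrm{Re}\,g$ is admissible in both cases, and Lemma 12 applies.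

Let now $X=A^{-\infty}$. Each of the finitely many $S_j$ is not a set of uniqueness for some $A^{-\gamma_j}$, hence not for $A^{-\gamma}$ with $\gamma=\max_j\gamma_j$. The argument just given, for $A^{-\gamma}$ with the cover $V_1,\dots,V_m$, shows that $S$ is not a set of uniqueness for $A^{-\gamma}$, hence not for $A^{-\infty}$. $\square$

**Step 4: the diagonal subsequence.** The next statement replaces Lemma 10.

**Lemma 14.** Let $X$ be as in Theorem B, let $S$ have no accumulation point in $\mathbb D$, and let $w\in\mathbb T$. If $S\cap D(w,\varepsilon)$ is a set of uniqueness for $X$ for every $\varepsilon>0$, then $S$ has a subsequence that converges to $w$ and is a set of uniqueness for $X$.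

*Proof.* For $X=A^p_\alpha$ let $\mathcal U=\{f:\int|f|^pdA_\alpha\le1\}$, and for $X=A^{-\gamma}$ let $\mathcal U=\{f:\|f\|_{-\gamma}\le1\}$. These are normal families, by (12) and by the definition respectively. They are closed under locally uniform limits, by Fatou's lemma and pointwise respectively. Every $f\in X$ has a positive multiple in $\mathcal U$. The proof of Lemma 10 used only these properties of $\mathcal U$ and the fact that finite sequences are not sets of uniqueness, so it applies.

For $X=A^{-\infty}$ let $\mathcal U_k=\{f\in A^{-k}:\|f\|_{-k}\le k\}$, $k\ge1$. This is a normal family that is closed under locally uniform limits, and $S\cap D(w,\frac1k)$ is a set of uniqueness for $A^{-k}\subset A^{-\infty}$. As in Step 1 of that proof, with $\mathcal U_k$ in place of $\mathcal U$, there is a finite $F_k\subset S\cap D(w,\frac1k)$ such that every $f\in\mathcal U_k$ that vanishes on $F_k$ satisfies $\sup_{|z|\le1/2}|f|\le\frac1k$. Let $S'=\bigcup_kF_k$. Let $f\in A^{-\infty}$ vanish on $S'$; then $f\in A^{-m}$ for some integer $m\ge1$. For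 $k\ge\max(m,\|f\|_{-m})$ we have $\|f\|_{-k}\le\|f\|_{-m}\le k$, so $f\in\mathcal U_k$ and $\sup_{|z|\le1/2}|f|\le\frac1k$. This holds for all large $k$, so $f=0$. Thus $S'$ is a set of uniqueness, hence infinite, and it converges to $w$ because its terms outside $D(w,\frac1k)$ lie in $F_1\cup\dots\cup F_{k-1}$. $\square$

**Proof of Theorem B, part 1.** If $w\in U_X(S)$, then $S\cap\mathbb D=S$ contains a set of uniqueness $S\cap V$, so $S$ is a set of uniqueness. If $U_X(S)=\emptyset$, then every $w\in\mathbb T$ has a neighbourhood $V$ such that $S\cap V$ is not a set of uniqueness. The same holds for a disc centred at $w$ inside $V$, and Proposition 13 shows that $S$ is not a set of uniqueness. The second formulation is the negation of the first on both sides, since by Lemma 12 "not a set of uniqueness" and "zero set" mean the same for $S$ and for each $S\cap V$.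

**Proof of Theorem B, part 2.** *Closed.* Let $w_n\in U_X(S)$, $w_n\to w$, and let $V$ be a neighbourhood of $w$. Then $V$ is a neighbourhood of some $w_n$, so $S\cap V$ is a set of uniqueness. *Limits.* By Lemma 14, each $w\in U_X(S)$ is the limit of a subsequence that is a set of uniqueness. Conversely, let a subsequence $S'$ that is a set of uniqueness converge to $w$. It is infinite, each point is repeated only finitely often, and $S$ has no accumulation point in $\mathbb D$, so $w\in\mathbb T$. For every neighbourhood $V$ of $w$ the sequence $S'\setminus V$ is finite. So $S'\cap V$ is still a set of uniqueness, and then so is $S\cap V$. Hence $w\in U_X(S)$. *Condition (C).* If $S$ is a set of uniqueness, then $U_X(S)\ne\emptyset$ by part 1, and each of its points is such a limit.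

## 12. Prescribing the set $U_X(S)$

**Proof of Theorem B, part 3.** We place a copy of the radial example of Section 4 at each point of a dense sequence in $E$, and shrink the copies so that they do not accumulate elsewhere.

For $|\zeta|=1$ the sequence $\{\zeta(1-n^{-1/2})\}_{n\ge2}$ converges to $\zeta$ and has $\sum(1-|a|)^2=\infty$. By Step 1 of Section 11 it is a set of uniqueness for $X$, and so is each of its tails. (For this single sequence $S$ we have $U_X(S)=\{\zeta\}$, because any other point of $\mathbb T$ has a neighbourhood that contains only finitely many terms.)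

Let $E\subset\mathbb T$ be closed and nonempty, let $\{w_n\}_{n\ge1}$ be a sequence, repetitions allowed, that is dense in $E$, let $T_n\subset D(w_n,\frac1n)$ be a tail of the sequence above for $\zeta=w_n$, and let $S=\bigcup_nT_n$.

*No accumulation in $\mathbb D$.* For $\rho<1$ the disc $\{|z|\le\rho\}$ meets $D(w_n,\frac1n)$ only if $\frac1n>1-\rho$, that is, for finitely many $n$, and each $T_n$ has only finitely many terms there. So $S$ has no accumulation point in $\mathbb D$, and multiplicities are finite.

*$E\subset U_X(S)$.* For every neighbourhood $V$ of $w_n$, $S\cap V$ contains a tail of $T_n$, so it is a set of uniqueness. Thus $w_n\in U_X(S)$ for all $n$, and $U_X(S)$ is closed by part 2.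

*$U_X(S)\subset E$.* Let $w\in\mathbb T\setminus E$, let $d>0$ be the distance from $w$ to $E$, and let $V=D(w,\frac d2)$. If $V$ meets $D(w_n,\frac1n)$, then $d\le|w-w_n|<\frac d2+\frac1n$, so $n<\frac2d$; this leaves finitely many $n$. For each of these, $T_n$ converges to $w_n\notin\overline V$, so $T_n\cap V$ is finite. Hence $S\cap V$ is finite and is not a set of uniqueness, so $w\notin U_X(S)$.

Therefore $U_X(S)=E$. Since $E\neq\emptyset$, $S$ is a set of uniqueness for $X$ by part 1. $\blacksquare$
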